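\title{Continuity of the $p$-Bergman kernel in the exponent $p$}

\begin{abstract}
For a bounded domain $\Omega\subset\mathbb C^n$ and a point $z\in\Omega$, the $p$-Bergman kernel $K_p(z)$ is the largest value of $|f(z)|^p$ over holomorphic functions $f$ of unit $L^p$ norm. We show that $p\mapsto K_p(z)$ need not be continuous on $[1,2)$: for every $n\ge2$ and every $p_0>0$ there is a bounded domain in $\mathbb C^n$ on which it jumps at $p_0$. On bounded pseudoconvex domains, and so on all bounded planar domains, the map is continuous on $(0,2)$ and left-continuous at $2$, while a planar example shows that right-continuity at $2$ can fail. All three results rest on one reduction: right-continuity at $p$ is governed by the closure in $A^p$ of the spaces $A^s$ with $s>p$.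
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Omega\subset\mathbb C^n$ be a bounded domain, that is, a bounded connected open set. For $0<p<\infty$ let $A^p(\Omega)$ be the space of holomorphic functions $f$ on $\Omega$ with $\|f\|_p^p:=\int_\Omega|f|^p<\infty$; integrals without a stated measure are taken with respect to Lebesgue measure, and $|P|$ is the measure of a set $P$. We use the metric $\|f-g\|_p$ on $A^p(\Omega)$ if $p\ge1$ and the metric $\|f-g\|_p^p$ if $p<1$. The (diagonal) $p$-Bergman kernel is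
\[
K_p(z)=K_{p,\Omega}(z):=\max\bigl\{|f(z)|^p:\ f\in A^p(\Omega),\ \|f\|_p=1\bigr\},\qquad z\in\Omega .
\]
It is the smallest constant $K$ with $|f(z)|^p\le K\|f\|_p^p$ for all $f\in A^p(\Omega)$, so it measures how large a holomorphic function can be at $z$ compared with its $L^p$ norm. For $p=2$ it is the value on the diagonal of the reproducing kernel of the Hilbert space $A^2(\Omega)$. It is finite because $|f|^p$ is plurisubharmonic for every $p>0$, which gives the sub-mean value inequality
\begin{equation}\label{eq:submean}
|f(z)|^p\le\frac1{|P|}\int_P|f|^p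
\end{equation}
for every ball or polydisc $P$ centered at $z$ on which $f$ is holomorphic. That the maximum is attained is shown in Section~\ref{sec:reduction}. The following question comes from \cite{CX}.

\medskip
\noindent\textbf{Problem.} Is the map $p\mapsto K_p(z)$ continuous on $[1,2)$ for every bounded domain $\Omega\subset\mathbb C^n$ and every fixed $z\in\Omega$?
\medskip

One would guess that it is. For a single bounded holomorphic $f\not\equiv0$ the ratio $|f(z)|^p/\|f\|_p^p$ is continuous in $p$ by dominated convergence. On the unit disc $\mathbb D$ the kernel does not depend on $p$ at all: if $\phi(w)=(z-w)/(1-\bar zw)$, then $\phi(0)=z$, $|\phi'(0)|=1-|z|^2$, the derivative $\phi'$ has no zeros, and \eqref{eq:submean} gives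
\[
\int_{\mathbb D}|f|^p=\int_{\mathbb D}\bigl|(f\circ\phi)\,(\phi')^{2/p}\bigr|^p\ge\pi|f(z)|^p(1-|z|^2)^2,
\]
with equality when $f\circ\phi=(\phi')^{-2/p}$; hence $K_{p,\mathbb D}(z)=\pi^{-1}(1-|z|^2)^{-2}$. Moreover, continuity on $[1,2)$ is known in two cases:
\begin{itemize}
\item[(i)] $\Omega\subset\mathbb C$ is bounded and fat, meaning that $\Omega$ is the interior of its closure \cite[Corollary~6.3]{CZ};
\item[(ii)] $\Omega\subset\mathbb C^n$ is bounded and pseudoconvex with positive hyperconvexity index. This index is the supremum of those $\alpha\ge0$ for which there is a negative continuous plurisubharmonic function $\rho$ on $\Omega$ with $-\rho\le C\delta^\alpha$ for some constant $C$, where $\delta$ is the Euclidean distance to $\partial\Omega$.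
\end{itemize}
The reason for doubt is that $K_p(z)$ is a supremum over a space that shrinks as $p$ grows, and a function that is lost when $p$ increases may be the extremal one. This does happen, and the answer to the problem is no.

\begin{theorem}\label{thm:jump}
Let $n\ge2$ and $p_0\in(0,\infty)$. Choose an integer $m\ge1$ with $mp_0\ge2$, put $a=mp_0-2\ge0$ and $R(r)=r^{a/2}/\log(1/r)$, and let
\[
\Omega=\bigl\{(\zeta,w)\in\mathbb C^{n-1}\times\mathbb C:\ 0<|w|<e^{-1},\ |\zeta_1|<R(|w|),\ |\zeta_j|<1\ (2\le j\le n-1)\bigr\}.
\]
This is a bounded domain, and for all sufficiently small $|w|>0$,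
\[
\limsup_{s\downarrow p_0}K_s(0,w)<K_{p_0}(0,w).
\]
\end{theorem}

For $p_0\in[1,2)$ the choice $m=2$ is admissible. Since it is right-continuity that fails, the theorem gives a discontinuity on $[1,2)$ at any prescribed point $p_0$, the endpoint $1$ included, in every dimension $n\ge2$. Below the exponent $2$ such a failure can only come from a lack of pseudoconvexity. Recall that an open set in $\mathbb C^n$ is pseudoconvex if it carries a continuous plurisubharmonic function $\rho$ all of whose sublevel sets $\{\rho\le c\}$ are compact.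

\begin{theorem}\label{thm:density}
Let $\Omega\subset\mathbb C^n$, $n\ge1$, be a bounded pseudoconvex domain and let $0<p<2$. Then $\bigcup_{s>p}A^s(\Omega)$ is dense in $A^p(\Omega)$. Consequently, for every $z\in\Omega$ the map $p\mapsto K_p(z)$ is continuous on $(0,2)$ and left-continuous at $2$.
\end{theorem}

Every bounded planar domain is pseudoconvex: the function $-\log\delta(z)=\sup_{b\in\partial\Omega}(-\log|z-b|)$ is continuous, subharmonic as a supremum of harmonic functions, and has compact sublevel sets. So Theorem~\ref{thm:density} contains both known cases; it removes the fatness assumption from (i) and the assumption on the hyperconvexity index from (ii). The exponent $2$ in it cannot be increased.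

\begin{theorem}\label{thm:endpoint}
There is a bounded domain $\Omega\subset\mathbb C$ such that $p\mapsto K_p(z)$ is not right-continuous at $p=2$ for all $z\in\Omega$ outside a discrete subset of $\Omega$.
\end{theorem}

Section~\ref{sec:reduction} reduces continuity in $p$ to a density question on an arbitrary bounded domain. Sections~\ref{sec:jump}, \ref{sec:density} and \ref{sec:cantor} prove the three theorems and can be read independently of one another.

\section{Continuity in $p$ as a density question}\label{sec:reduction}

Fix a bounded domain $\Omega$ and a point $z\in\Omega$, and write $A^p=A^p(\Omega)$. The norms $\|f\|_p$ are not monotone in $p$, but they become so once $\Omega$ is given total mass one. Put $V=|\Omega|$ and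
\[
M_p(f)=\Bigl(\frac1V\int_\Omega|f|^p\Bigr)^{1/p},\qquad \kappa(p)=\sup\{|f(z)|:\ f\in A^p,\ M_p(f)\le1\}.
\]
By H\"older's inequality $M_p(f)\le M_s(f)$ for $p<s$; in particular $A^s\subset A^p$. The constant function $1$ and \eqref{eq:submean} give $1\le\kappa(p)<\infty$.

\begin{lemma}\label{lem:normal}
Let $s_j\to p$ in $(0,\infty)$ and let $f_j\in A^{s_j}$ satisfy $M_{s_j}(f_j)\le1$. Then a subsequence of $(f_j)$ converges locally uniformly to some $f\in A^p$ with $M_p(f)\le1$.
\end{lemma}

\begin{proof}
If every point of a compact set $L\subset\Omega$ is the center of a ball in $\Omega$ of volume $\beta$, then \eqref{eq:submean} gives $|f_j|\le(V/\beta)^{1/s_j}$ on $L$, and the exponents $1/s_j$ are bounded. By Montel's theorem a subsequence converges locally uniformly to a holomorphic $f$. Along it $|f_j|^{s_j}\to|f|^p$ pointwise, so $\int_\Omega|f|^p\le V$ by Fatou's lemma.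
\end{proof}

With $s_j=p$ the lemma shows that the supremum defining $\kappa(p)$ is attained. Since $\|f\|_p=V^{1/p}M_p(f)$, the maximum defining $K_p(z)$ is attained too, and
\begin{equation}\label{eq:kappa}
K_p(z)=\kappa(p)^p/V .
\end{equation}
Hence $K_p(z)$ is left- or right-continuous at a given $p$ exactly when $\kappa$ is.

\begin{lemma}\label{lem:reduction}
Let $B_p$ be the closure of $\bigcup_{s>p}A^s$ in $A^p$.
\begin{itemize}
\item[(a)] $\kappa$ is nonincreasing on $(0,\infty)$.
\item[(b)] $\kappa$ is left-continuous on $(0,\infty)$.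
\item[(c)] $\lim_{s\downarrow p}\kappa(s)=\sup\{|f(z)|:\ f\in B_p,\ M_p(f)\le1\}$. In particular, $\kappa$ is right-continuous at $p$ if $B_p=A^p$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $p<s$, every competitor for $\kappa(s)$ is a competitor for $\kappa(p)$, because $M_p\le M_s$.

(b) Let $s_j\uparrow p$ and let $f_j$ be extremal for $\kappa(s_j)$. The limit $f$ given by Lemma~\ref{lem:normal} is a competitor for $\kappa(p)$, so $\kappa(p)\ge|f(z)|=\lim_j\kappa(s_j)$. The reverse inequality is (a).

(c) The limit $\lambda=\lim_{s\downarrow p}\kappa(s)$ exists by (a). A competitor for $\kappa(s)$ with $s>p$ lies in $B_p$ and has $M_p(f)\le1$, so $\lambda$ is at most the supremum. For the reverse inequality we show that $|f(z)|\le\lambda M_p(f)$ on $B_p$. Let first $f\in A^{s_0}$ with $s_0>p$. For $p<s\le s_0$ we have $|f(z)|\le\kappa(s)M_s(f)$ and $|f|^s\le1+|f|^{s_0}$, so $M_s(f)\to M_p(f)$ as $s\downarrow p$ by dominated convergence, and the inequality follows. It passes to the closure because both sides are continuous on $A^p$: the left side since $|f(z)-g(z)|^p\le K_p(z)\|f-g\|_p^p$,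 the right side by the triangle inequality if $p\ge1$ and by $\bigl||\alpha|^p-|\beta|^p\bigr|\le|\alpha-\beta|^p$ if $p<1$.
\end{proof}

Thus $p\mapsto K_p(z)$ has at most countably many discontinuities, since $\kappa$ is monotone, and each of them is a downward jump immediately to the right of some exponent $p$. A jump at $p$ needs a function in $A^p$ that cannot be approximated by functions of higher integrability, and it needs a point $z$ at which such a function beats all of $B_p$.

\begin{example}[The punctured disc]\label{ex:punctured}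
Let $\mathbb D^*=\mathbb D\setminus\{0\}$, which is not fat. The function $w^{-m}$ lies in $A^p(\mathbb D^*)$ exactly when $mp<2$, so the spaces lose a pole at each exponent $2/m$, $m\ge1$, and one might expect jumps there. There are none. Let $f\in A^p(\mathbb D^*)$. By \eqref{eq:submean} on the disc of radius $|w|/2$ about $w$ we have $|f(w)|^p\le4\|f\|_p^p/(\pi|w|^2)$ for $0<|w|<\frac23$, so $f$ has at most a pole at $0$. If its order is $m\ge1$, then $|f|\ge c|w|^{-m}$ near $0$, which forces $mp<2$; for $p\ge2$ the singularity is therefore removable. The dilate $f_r(w)=f(rw)$, $0<r<1$, is bounded near the unit circle and has a pole of the same order, so it lies in $A^s$ for any $s>p$ with $ms<2$. As $r\uparrow1$ we have $f_r\to f$ pointwise and $\|f_r\|_p^p=r^{-2}\int_{r\mathbb D^*}|f|^p\to\|f\|_p^p$, and Fatou's lemma applied to $2^p(|f_r|^p+|f|^p)-|f_r-f|^p\ge0$ gives $\|f_r-f\|_p\to0$. So $B_p=A^p$ for every $p$.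
\end{example}

The example shows what a counterexample should look like. On $\mathbb D^*$ the set of exponents for which $w^{-m}$ is integrable is the open interval $(0,2/m)$, so a pole that is allowed at $p$ is still allowed slightly beyond $p$. We want this interval to be closed on the right.

\section{A jump at a prescribed exponent}\label{sec:jump}

A logarithmic weight closes the interval, because $\int_0^{1/e}r^{-1-\epsilon}\log^{-2}(1/r)\,dr$ converges for $\epsilon=0$ and diverges for $\epsilon>0$. The definition of $K_p$ allows no weight, but an extra variable creates one: integrating over the fibers of a domain above the punctured disc weights each point $w$ by the volume of its fiber. This is why $n\ge2$ is needed.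

Let $\Omega$ be as in Theorem~\ref{thm:jump} and let $\Delta^*=\{0<|w|<1/e\}$. The set $\Omega$ is open because $R$ is continuous. It is connected because each fiber over $\Delta^*$ is a polydisc centered at $0$, so every point is joined by a segment to the connected set $\{0\}\times\Delta^*\subset\Omega$. It is bounded because $a\ge0$ and $\log(1/r)>1$ give $R<1$; this is the purpose of the condition $mp_0\ge2$, since for $a<0$ the function $R$ is unbounded near $0$. The fiber over $w$ has volume
\[
\omega(w)=\pi^{n-1}R(|w|)^2=\frac{\pi^{n-1}|w|^a}{\log^2(1/|w|)} .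
\]
For $f\in A^s(\Omega)$ put $g(w)=f(0,w)$. Applying \eqref{eq:submean} to $f(\cdot,w)$ on the fiber and integrating in $w$, we get
\begin{equation}\label{eq:fiber}
\int_{\Delta^*}|g|^s\omega\le\int_\Omega|f|^s,
\end{equation}
with equality if $f$ does not depend on $\zeta$. So at points $(0,w)$ the extremal problem on $\Omega$ is the extremal problem on $\Delta^*$ with weight $\omega$.

\begin{example}[The case $n=2$, $p_0=1$, $m=2$]\label{ex:model}
Here $a=0$, $\Omega=\{0<|w|<1/e,\ |\zeta|<1/\log(1/|w|)\}$ and $\omega=\pi/\log^2(1/|w|)$. For $j\ge1$,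
\[
\|w^{-j}\|_s^s=2\pi^2\int_0^{1/e}\frac{r^{1-js}}{\log^2(1/r)}\,dr
\]
is finite exactly when $js\le2$, and $\|w^{-2}\|_1=2\pi^2$. Let $s\ge1$ and $f\in A^s(\Omega)$, and expand $g(w)=\sum_ic_iw^i$. Cauchy's formula on the circle $|w|=r$ and H\"older's inequality give $|c_{-j}|^sr^{-js}\le\frac1{2\pi}\int_0^{2\pi}|g(re^{i\tau})|^s\,d\tau$. Multiplying by $2\pi^2r\log^{-2}(1/r)$, integrating in $r$ and using \eqref{eq:fiber}, we find that $c_{-j}=0$ if $\|w^{-j}\|_s=\infty$, and otherwise
\[
|c_{-j}|\,\|w^{-j}\|_s\le\|f\|_s .
\]
For $s>1$ this forces $c_{-j}=0$ for all $j\ge2$. For $s=1$ it says that $f\mapsto c_{-2}$ is a continuous functional on $A^1(\Omega)$ with $2\pi^2|c_{-2}|\le\|f\|_1$. This functional vanishes on each $A^s$, $s>1$, hence on $B_1$, and it takes the value $1$ at $w^{-2}$. Therefore $\|w^{-2}-f\|_1\ge2\pi^2=\|w^{-2}\|_1$ for every $f\in B_1$: no function in $B_1$ is closer to $w^{-2}$ than $0$ is.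
\end{example}

To see this failure of density in the kernel, we evaluate at a point $(0,w)$ near the puncture, where a pole of order $m$ is larger than a pole of order $m-1$. What must be added is a bound for the functions in $A^s$ that is uniform as $s\downarrow p_0$. The argument below gives it, and it replaces the coefficient estimate of the example, which used $s\ge1$, by a pointwise estimate valid for all $s>0$.

\begin{proof}[Proof of Theorem~\ref{thm:jump}]
\emph{The lower bound at $p_0$.} The exponent $a$ is chosen so that $a+1-mp_0=-1$. Hence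
\[
\|w^{-m}\|_{p_0}^{p_0}=2\pi^n\int_0^{1/e}\frac{r^{a+1-mp_0}}{\log^2(1/r)}\,dr=2\pi^n\int_0^{1/e}\frac{dr}{r\log^2(1/r)}=2\pi^n,
\]
because $1/\log(1/r)$ is an antiderivative of the last integrand. Testing with $w^{-m}$ gives
\begin{equation}\label{eq:lower}
K_{p_0}(0,w)\ge\frac{|w|^{-mp_0}}{2\pi^n},\qquad w\in\Delta^* .
\end{equation}

\emph{A pointwise estimate.} Let $s>p_0$, $f\in A^s(\Omega)$, $\|f\|_s=1$, $g=f(0,\cdot)$, and let $0<|w|\le e^{-2}$. The disc $D$ of radius $|w|/2$ about $w$ lies in $\{|w|/2<|w'|<3|w|/2\}$, which is contained in $\Delta^*$ because $\frac32e^{-2}<e^{-1}$. On $D$ we have $\omega\ge\pi^{n-1}(|w|/2)^a\log^{-2}(2/|w|)$. By \eqref{eq:submean}, \eqref{eq:fiber} and $a+2=mp_0$,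
\begin{equation}\label{eq:pointwise}
|g(w)|^s\le\frac4{\pi|w|^2}\int_D|g|^s\le\frac4{\pi|w|^2}\cdot\frac{\log^2(2/|w|)}{\pi^{n-1}(|w|/2)^a}=\frac1{\pi^n}\Bigl(\frac2{|w|}\Bigr)^{mp_0}\log^2\frac2{|w|}.
\end{equation}

\emph{The pole has order at most $m-1$.} By \eqref{eq:pointwise},
\[
|w^mg(w)|^s\le\pi^{-n}2^{mp_0}|w|^{m(s-p_0)}\log^2(2/|w|),
\]
and the right side tends to $0$ as $w\to0$ because $s>p_0$. So $w^mg$ extends holomorphically across $0$ and vanishes there, and $G(w)=w^{m-1}g(w)$ is holomorphic on $\{|w|<1/e\}$.

\emph{The upper bound for $s>p_0$.} The last estimate degenerates as $s\downarrow p_0$, but we used it only for the qualitative statement that $G$ is holomorphic; a uniform bound now comes from a fixed circle. On $|w|=e^{-2}$, \eqref{eq:pointwise} gives $|G|^s\le|g|^s\le C_0:=\pi^{-n}(2e^2)^{mp_0}(2+\log2)^2$, a constant independent of $s$ and $f$. By the maximum principle $|G|^s\le C_0$ on $\{|w|\le e^{-2}\}$. Taking the maximum over $f$, we obtain $K_s(0,w)\le C_0|w|^{-(m-1)s}$ for $0<|w|\le e^{-2}$ and all $s>p_0$, and so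
\[
\limsup_{s\downarrow p_0}K_s(0,w)\le C_0|w|^{-(m-1)p_0}.
\]
By \eqref{eq:lower} the right side is strictly smaller than $K_{p_0}(0,w)$ as soon as $2\pi^nC_0<|w|^{-p_0}$.
\end{proof}

\begin{remark}[Where pseudoconvexity fails]\label{rem:hartogs}
For $p_0<2$ the domain of Theorem~\ref{thm:jump} cannot be pseudoconvex, by Theorem~\ref{thm:density}. For $n=2$ one sees directly why the construction requires this. A domain $\{w\in\Delta^*,\ |\zeta|<\rho(|w|)\}$ with $\rho$ positive and continuous is pseudoconvex exactly when $-\log\rho(|w|)$ is subharmonic, that is, when $t\mapsto-\log\rho(e^t)$ is convex. For $\rho=R$ this function is $-\frac a2t+\log(-t)$, which is strictly concave. Suppose instead that it is convex and that $w^{-m}\in A^p$. Then $\|w^{-m}\|_p^p=2\pi^2\int_{-\infty}^{-1}e^{-\psi(t)}\,dt<\infty$ with $\psi(t)=(mp-2)t-2\log\rho(e^t)$ convex. The function $\psi$ is not nondecreasing, since otherwise $e^{-\psi}$ would be bounded below near $-\infty$. By convexity there are $t_0$ and $\epsilon>0$ with $\psi(t)\ge\psi(t_0)+\epsilon(t_0-t)$ for $t<t_0$. Replacing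 $p$ by $s$ adds $m(s-p)t$ to $\psi$, so $w^{-m}\in A^s$ whenever $0<m(s-p)<\epsilon$. Convexity leaves room in the exponent.
\end{remark}

\begin{remark}[Several jumps]\label{rem:product}
On a product of bounded domains, $K_{p,\Omega_1\times\Omega_2}(z_1,z_2)=K_{p,\Omega_1}(z_1)\,K_{p,\Omega_2}(z_2)$. The inequality $\ge$ follows by testing with $f_1(\zeta_1)f_2(\zeta_2)$ for extremal $f_1,f_2$. For $\le$, integrate $|f(z_1,\zeta_2)|^p\le K_{p,\Omega_1}(z_1)\int_{\Omega_1}|f(\cdot,\zeta_2)|^p$ over $\zeta_2\in\Omega_2$ to get $\|f(z_1,\cdot)\|_p^p\le K_{p,\Omega_1}(z_1)\|f\|_p^p$, and apply the definition of $K_{p,\Omega_2}(z_2)$ to $f(z_1,\cdot)$. Volumes multiply as well, so $\kappa=\kappa_1\kappa_2$ by \eqref{eq:kappa}. Each factor is positive and nonincreasing, so a jump of one factor is a jump of the product. Taking a product of domains from Theorem~\ref{thm:jump}, we see that any finite subset of $[1,2)$ can be contained in the set of discontinuities.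
\end{remark}

\section{Density on pseudoconvex domains}\label{sec:density}

By Lemma~\ref{lem:reduction} and \eqref{eq:kappa}, only the density statement in Theorem~\ref{thm:density} needs proof. In this section $z$ is the coordinate in $\mathbb C^n$, and subscripts $j$ and $\bar k$ on a function denote the derivatives $\partial/\partial z_j$ and $\partial/\partial\bar z_k$.

\subsection*{Tools}
A smooth real function $\varphi$ is strictly plurisubharmonic if its Levi form $\sum\varphi_{j\bar k}\xi_j\bar\xi_k$ is positive definite at every point. For a $(0,1)$-form $g=\sum g_k\,d\bar z_k$ put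
\[
|g|_\varphi^2=\sup_{\xi\ne0}\frac{|\sum_j\bar g_j\xi_j|^2}{\sum_{j,k}\varphi_{j\bar k}\xi_j\bar\xi_k},
\]
the length of $g$ measured by the inverse of the matrix $(\varphi_{j\bar k})$; for $n=1$ it is $|g_1|^2/\varphi_{z\bar z}$. We use H\"ormander's theorem \cite{Hor} in Demailly's form \cite{Dem}.

\begin{theorem}\label{thm:hormander}
Let $\varphi$ be a smooth strictly plurisubharmonic function on a pseudoconvex open set $D\subset\mathbb C^n$, and let $g$ be a smooth $\bar\partial$-closed $(0,1)$-form on $D$ with $\int_D|g|_\varphi^2e^{-\varphi}<\infty$. Then there is $v\in L^2_{\mathrm{loc}}(D)$ with $\bar\partial v=g$ in the sense of distributions and $\int_D|v|^2e^{-\varphi}\le\int_D|g|_\varphi^2e^{-\varphi}$.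
\end{theorem}

We also use Weyl's lemma: a locally integrable function $F$ with $\bar\partial F=0$ in the sense of distributions agrees almost everywhere with a holomorphic function. Finally, zero sets are removable for square integrable holomorphic functions.

\begin{lemma}\label{lem:removable}
Let $f\not\equiv0$ be holomorphic on a domain $\Omega$ and let $Z=\{f=0\}$. If $F$ is holomorphic on $\Omega\setminus Z$ and square integrable near each point of $Z$, then $F$ extends holomorphically to $\Omega$.
\end{lemma}

\begin{proof}
Take linear coordinates $(z',t)$ centered at a point of $Z$ with $f(0,\cdot)\not\equiv0$ near $0$. Choose $r$ and then $\delta$ so small that $f(z',t)\ne0$ for $|z'|<\delta$, $|t|=r$, and that $F$ is square integrable on $P=\{|z'|<\delta,\ |t|<r\}$. The function $\widetilde F(z',t)=\frac1{2\pi i}\oint_{|\tau|=r}F(z',\tau)(\tau-t)^{-1}\,d\tau$ is holomorphic on $P$. For each $z'$ the function $F(z',\cdot)$ has finitely many singularities in the disc, and for almost every $z'$ it is square integrable there, so that the singularities are removable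 by Example~\ref{ex:punctured} and $\widetilde F(z',\cdot)=F(z',\cdot)$ by Cauchy's formula. By continuity $\widetilde F=F$ on $P\setminus Z$.
\end{proof}

\subsection*{Choice of the weight}
Fix $0<p<2$ and $f\in A^p(\Omega)$, $f\not\equiv0$. Let $Z=\{f=0\}$, a set of measure zero, $\Omega'=\Omega\setminus Z$ and $u=\log|f|$. On $\Omega'$ the function $u$ is smooth and, being locally the real part of a holomorphic logarithm of $f$, pluriharmonic: $u_{j\bar k}=0$. The set $\Omega'$ is pseudoconvex: if $\rho$ is as in the definition of pseudoconvexity for $\Omega$, then $\max(\rho,-u)$ is continuous and plurisubharmonic on $\Omega'$, and its sublevel sets $\{\rho\le c\}\cap\{|f|\ge e^{-c}\}$ are compact.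

The natural approximant of higher integrability is $f$ cut off where it is large. Fix $\eta\in C^\infty(\mathbb R)$ with $0\le\eta\le1$, $\eta=1$ on $(-\infty,\frac54]$ and $\eta=0$ on $[\frac74,\infty)$, and let $T$ be large. The function $\eta(u/T)f$ is bounded but not holomorphic, so we subtract a solution $v$ of
\begin{equation}\label{eq:dbar}
\bar\partial v=g:=\bar\partial\bigl(\eta(u/T)f\bigr)=h\,\bar\partial u,\qquad h=T^{-1}\eta'(u/T)f .
\end{equation}
We need $v$ small in $L^p$, in $L^s$ for some $s>p$, and in $L^2$ near $Z$. Theorem~\ref{thm:hormander} controls only a weighted $L^2$ norm. The one function whose integrability we know is $f$, so the weight should be built from $|f|$. For $p\le s<2$ and $b=2p/s-p$, write $|v|^s=(|v|^2|f|^{-b})^{s/2}|f|^{bs/2}$; H\"older's inequality with exponents $\frac2s$ and $\frac2{2-s}$, together with $bs/(2-s)=p$, gives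
\begin{equation}\label{eq:holder}
\int_{\{|f|>1\}}|v|^s\le\Bigl(\int_{\{|f|>1\}}|v|^2|f|^{-b}\Bigr)^{s/2}\Bigl(\int_\Omega|f|^p\Bigr)^{1-s/2}.
\end{equation}
For $s=p$ we have $b=2-p$, and any $b$ with $0<b<2-p$ corresponds to some $s\in(p,2)$. So the weight should be close to $|f|^{p-2}=e^{-(2-p)u}$ and larger by a small power of $|f|$ where $|f|>1$.

The difficulty is that $(2-p)u$ has zero Levi form, while $g$ contains $\bar\partial u$, on which we have no bound. A convex function of $u$ solves both problems at once. If $\Phi$ is smooth and convex on $\mathbb R$, then $u_{j\bar k}=0$ gives $(\Phi(u))_{j\bar k}=\Phi''(u)u_ju_{\bar k}$, which is positive exactly in the direction of $g$. In one variable, with $\varphi=\Phi(u)$,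
\[
\frac{|g_1|^2}{\varphi_{z\bar z}}=\frac{|h|^2|u_z|^2}{\Phi''(u)|u_z|^2}=\frac{|h|^2}{\Phi''(u)},
\]
and the uncontrolled derivative cancels. We therefore need $\Phi''\ge cT^{-2}$ on the support of $\eta'(t/T)$.

Fix a convex $\theta\in C^\infty(\mathbb R)$ with $\theta(0)=0$, $\theta'=-2$ on $(-\infty,1]$, $\theta''>0$ on $(1,2)$ and $\theta'=-1$ on $[2,\infty)$; it is obtained by integrating twice a smooth function that is positive exactly on $(1,2)$ and has integral $1$. Since $-2\le\theta'\le-1$ and $\eta'$ is supported in $[\frac54,\frac74]\subset(1,2)$, there is a constant $C_0$ with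
\begin{equation}\label{eq:theta}
-2t\le\theta(t)\le-t\ \ (t\ge0),\qquad\theta(t)=-2t\ \ (t\le0),\qquad(\eta')^2\le C_0\theta'' .
\end{equation}
For $T>\frac2{2-p}$ put $\Phi(t)=(2-p)t+\theta(t/T)$. Then $\Phi''(t)=T^{-2}\theta''(t/T)\ge0$ and $e^{-\Phi(u)}=|f|^{p-2}e^{-\theta(u/T)}$, so \eqref{eq:theta} gives
\begin{align}
e^{-\Phi(u)}&=|f|^{-(2-p-2/T)}\ge1&&\text{on }\{0<|f|\le1\},\label{eq:small}\\
e^{-\Phi(u)}&\ge|f|^{-(2-p-1/T)}\ge|f|^{-(2-p)}&&\text{on }\{|f|>1\},\label{eq:large}\\
e^{-\Phi(u)}&\le e^4|f|^{p-2}&&\text{on }\{\tfrac54\le u/T\le\tfrac74\}.\label{eq:middle}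
\end{align}
The slope of $\theta$ must be negative at $+\infty$ for the gain $1/T$ in \eqref{eq:large}, and by convexity it is then more negative at $-\infty$. This costs $2/T$ in \eqref{eq:small}, which we can afford because $2-p>0$. The cutoff is spread over a range of $u$ of length comparable to $T$ for a similar reason. A cutoff on $T\le u\le T+1$ would require $\Phi''\ge c$ there, so the convex correction $\Phi(t)-(2-p)t$ would have slope at most $-c$ on $[0,T]$ and would fall by $cT$, and \eqref{eq:large} and \eqref{eq:middle} could not both hold with constants independent of $T$.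

\begin{proof}[Proof of Theorem~\ref{thm:density}]
\emph{Solving the $\bar\partial$-equation.} On $\Omega'$ let $\varphi=\Phi(u)+|z|^2$; the term $|z|^2$ makes $\varphi$ strictly plurisubharmonic, with Levi form $\Phi''(u)|\sum u_j\xi_j|^2+|\xi|^2$. The form $g$ in \eqref{eq:dbar} is smooth and $\bar\partial$-closed, and $\bar g_j=\bar h\,u_j$ because $u$ is real. Where $g\ne0$ we have $\frac54\le u/T\le\frac74$ and $\theta''(u/T)>0$, so by \eqref{eq:theta}
\[
|g|_\varphi^2=\sup_{\xi\ne0}\frac{|h|^2|\sum u_j\xi_j|^2}{\Phi''(u)|\sum u_j\xi_j|^2+|\xi|^2}\le\frac{|h|^2}{\Phi''(u)}=|f|^2\,\frac{\eta'(u/T)^2}{\theta''(u/T)}\le C_0|f|^2 .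
\]
Put $\varepsilon_T=\int_{\{|f|\ge e^T\}}|f|^p$, which tends to $0$ as $T\to\infty$ by dominated convergence. By \eqref{eq:middle}, $\int_{\Omega'}|g|_\varphi^2e^{-\varphi}\le C_0e^4\varepsilon_T$. Theorem~\ref{thm:hormander}, the only place where pseudoconvexity is used, gives a solution $v$ of \eqref{eq:dbar} on $\Omega'$, and since $|z|\le d$ on $\Omega$ for some $d$,
\begin{equation}\label{eq:estimate}
\int_{\Omega'}|v|^2e^{-\Phi(u)}\le C_1\varepsilon_T,\qquad C_1=C_0e^{4+d^2}.
\end{equation}
The constant $C_1$ does not depend on $T$.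

\emph{The approximant is holomorphic on $\Omega$.} Let $F_T=\eta(u/T)f-v$. By Weyl's lemma it is holomorphic on $\Omega'$ after $v$ is changed on a null set. Near a point of $Z$ we have $|f|\le1$, so there $\eta(u/T)f=f$ is bounded and $v$ is square integrable by \eqref{eq:small} and \eqref{eq:estimate}. Lemma~\ref{lem:removable} extends $F_T$ to $\Omega$.

\emph{$F_T\in A^s(\Omega)$ for $s=2p/(2-1/T)$.} We have $s>p$, and $s<2$ because $1/T<2-p$. The function $\eta(u/T)f$ is bounded by $e^{7T/4}$, hence lies in $L^s(\Omega)$. On $\{0<|f|\le1\}$, a set of finite measure, $v\in L^2\subset L^s$. On $\{|f|>1\}$ we apply \eqref{eq:holder}: here $b=2p/s-p=2-p-1/T$, and the first factor is finite by \eqref{eq:large} and \eqref{eq:estimate}.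

\emph{$F_T\to f$ in $A^p(\Omega)$.} Write $F_T-f=(\eta(u/T)-1)f-v$. The first term vanishes where $|f|<e^T$, so $\int_\Omega|(\eta(u/T)-1)f|^p\le\varepsilon_T$. H\"older's inequality with \eqref{eq:small} and \eqref{eq:estimate} gives
\[
\int_{\{0<|f|\le1\}}|v|^p\le V^{1-p/2}(C_1\varepsilon_T)^{p/2},
\]
and \eqref{eq:holder} with $s=p$, $b=2-p$, together with \eqref{eq:large} and \eqref{eq:estimate}, gives
\[
\int_{\{|f|>1\}}|v|^p\le(C_1\varepsilon_T)^{p/2}\,\|f\|_p^{p(1-p/2)} .
\]
Since $|\alpha+\beta|^p\le2^p(|\alpha|^p+|\beta|^p)$, we conclude that $\|F_T-f\|_p\to0$ as $T\to\infty$. Thus $B_p=A^p$ for $0<p<2$. Right-continuity on $(0,2)$ follows from Lemma~\ref{lem:reduction}(c), and left-continuity on $(0,2]$ from Lemma~\ref{lem:reduction}(b).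
\end{proof}

\section{A planar domain with a jump at $p=2$}\label{sec:cantor}

We look for $\Omega=\mathbb D\setminus E$ with $E$ compact and of area zero, such that every function in $A^s(\Omega)$, $s>2$, extends holomorphically to $\mathbb D$ while some function in $A^2(\Omega)$ does not. A point is too small: it is removable already for $A^2$ by Example~\ref{ex:punctured}. A segment $[0,\ell]$, $0<\ell<\frac12$, is too large: the function $\int_0^\ell(w-t)^{-1}\,dt=\log\frac w{w-\ell}$ is bounded by $|\log|w||+|\log|w-\ell||+\pi$, so it lies in every $A^s$, and it does not extend because its integral over $|w|=\frac12$ is $2\pi i\ell$. A Cantor set whose $2^j$ intervals of generation $j$ have length $\ell_j$ lies in between. The two lemmas below need $\sum_j2^{-j}\log(1/\ell_j)<\infty$ for the function in $A^2$, and $2^j\ell_j^\epsilon\to0$ for every $\epsilon>0$ for removability. So $\log(1/\ell_j)$ should grow faster than $j$ and more slowly than $2^j$.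

Let $\ell_j=\exp(-4(3/2)^j)$, $j\ge0$. Then $\ell_{j+1}/\ell_j=\exp(-2(3/2)^j)\le e^{-2}$. Let $E_0=[0,\ell_0]$, and obtain $E_{j+1}$ from $E_j$ by replacing each of its $2^j$ closed intervals by the two closed subintervals of length $\ell_{j+1}$ at its ends. The gap left in an interval of $E_j$ has length
\begin{equation}\label{eq:gap}
\ell_j-2\ell_{j+1}\ge\max\bigl(\ell_j/2,\ 5\ell_{j+1}\bigr),
\end{equation}
because $1-2e^{-2}>\frac12$ and $e^2-2>5$. Let $E=\bigcap_jE_j$, let $\mu$ be the probability measure on $E$ that gives mass $2^{-j}$ to each interval of $E_j$, and let $\Omega=\mathbb D\setminus E$. The open set $\Omega$ is connected, since it lies between the connected set $\mathbb D\setminus[0,\ell_0]$ and its closure. As $E$ has area zero, restriction from $\mathbb D$ to $\Omega$ preserves all $L^p$ norms; in particular $H:=A^2(\mathbb D)|_\Omega$ is a closed subspace of $A^2(\Omega)$.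

\begin{lemma}\label{lem:nonremovable}
$H\ne A^2(\Omega)$.
\end{lemma}

\begin{proof}
The candidate is the Cauchy transform $g_0(w)=\int_E(w-\zeta)^{-1}\,d\mu(\zeta)$, which is holomorphic off $E$. It is not the restriction of a holomorphic function on $\mathbb D$, because $\oint_{|w|=1/2}g_0\,dw=2\pi i$ by Fubini's theorem. It remains to show that $g_0\in L^2(\Omega)$. With $dA$ the area measure, Tonelli's theorem gives
\[
\int_\Omega|g_0|^2\le\iint I(\zeta,\zeta')\,d\mu(\zeta)\,d\mu(\zeta'),\qquad I(\zeta,\zeta')=\int_{\mathbb D}\frac{dA(w)}{|w-\zeta|\,|w-\zeta'|}.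
\]
Let $\zeta\ne\zeta'$ in $\mathbb D$ and $d=|\zeta-\zeta'|$. On the disc of radius $d/2$ about $\zeta$ we have $|w-\zeta'|\ge d/2$ and $\int|w-\zeta|^{-1}\,dA=\pi d$, so this disc contributes at most $2\pi$ to $I$, as does the disc of radius $d/2$ about $\zeta'$ by symmetry. On the rest of $\mathbb D$ both distances lie in $[d/2,2]$; we use $\frac1{\alpha\beta}\le\frac12(\alpha^{-2}+\beta^{-2})$ and $\int_{d/2\le|w|\le2}|w|^{-2}\,dA=2\pi\log(4/d)$. Altogether $I(\zeta,\zeta')\le4\pi+2\pi\log(4/d)$, and it suffices to bound the logarithmic energy of $\mu$.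

Let $S_j$ be the set of pairs $(\zeta,\zeta')$ lying in the same interval of $E_j$ but in different intervals of $E_{j+1}$. Each of the $2^j$ intervals contributes two ordered pairs of subintervals of mass $2^{-j-1}$, so $(\mu\otimes\mu)(S_j)=2^j\cdot2\cdot2^{-2j-2}=2^{-j-1}$. These masses add up to $1$, so the disjoint sets $S_j$ carry $\mu\otimes\mu$. On $S_j$ we have $|\zeta-\zeta'|\ge\ell_j/2$ by \eqref{eq:gap}. Hence
\[
\iint\log\frac1{|\zeta-\zeta'|}\,d\mu\,d\mu\le\sum_{j\ge0}2^{-j-1}\bigl(\log2+4(\tfrac32)^j\bigr)=\log2+8<\infty .\qedhere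
\]
\end{proof}

\begin{lemma}\label{lem:cantor-removable}
If $s>2$, every $f\in A^s(\Omega)$ extends holomorphically to $\mathbb D$.
\end{lemma}

\begin{proof}
The function $f$ is defined almost everywhere on $\mathbb D$ and integrable, so by Weyl's lemma it suffices to show that $\int f\,\psi_{\bar w}=0$ for all $\psi\in C_c^\infty(\mathbb D)$; the holomorphic function that agrees with $f$ almost everywhere then agrees with it on $\Omega$ by continuity. The identity holds for test functions supported in $\Omega$, so we cut $\psi$ off near $E$ and need cutoffs whose gradients are small in $L^q$, where $q=\frac s{s-1}<2$ is the dual exponent.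

Let $j\ge1$. Two distinct intervals of $E_j$ lie in one interval of $E_{i-1}$ and in different intervals of $E_i$ for some $1\le i\le j$, so by \eqref{eq:gap} their distance is at least $5\ell_i\ge5\ell_j$. Hence the discs of radius $2\ell_j$ about the midpoints of the intervals of $E_j$ are pairwise disjoint. By scaling one fixed function we obtain a smooth $\chi_j$ with $0\le\chi_j\le1$, with $\chi_j=0$ on the concentric discs of radius $\ell_j$, which cover a neighborhood of $E$, with $\chi_j=1$ off the larger discs, and with $|\nabla\chi_j|\le C/\ell_j$. The larger discs have total area $4\pi2^j\ell_j^2\to0$, and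
\[
\int|\nabla\chi_j|^q\le4\pi C^q\,2^j\ell_j^{2-q}=4\pi C^q\exp\bigl(j\log2-4(2-q)(\tfrac32)^j\bigr)\to0
\]
because $q<2$. Since $\chi_j\psi\in C_c^\infty(\Omega)$ and $f$ is holomorphic on $\Omega$,
\[
0=\int f\,(\chi_j\psi)_{\bar w}=\int f\chi_j\psi_{\bar w}+\int f\psi\,(\chi_j)_{\bar w}.
\]
The last integral is at most $\|\psi\|_\infty\|f\|_s\|\nabla\chi_j\|_q$ in modulus and tends to $0$. The first tends to $\int f\psi_{\bar w}$, because $f\psi_{\bar w}$ is integrable and $1-\chi_j$ is bounded by $1$ and supported in a set whose area tends to $0$.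
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:endpoint}]
By Lemma~\ref{lem:cantor-removable}, $A^s(\Omega)=A^s(\mathbb D)|_\Omega\subset H$ for $s>2$, and $H$ is closed, so $B_2\subset H$. Lemma~\ref{lem:reduction}(c) and \eqref{eq:kappa} give $\lim_{s\downarrow2}K_{s,\Omega}(z)\le K_{2,\mathbb D}(z)$ for $z\in\Omega$. At $p=2$ the Hilbert space structure turns the failure of density into a jump. By Lemma~\ref{lem:nonremovable} there is $h\in A^2(\Omega)$ orthogonal to $H$ with $\|h\|_2=1$. Let $e\in H$ be extremal for $K_{2,\mathbb D}(z)$, so that $\|e\|_2=1$ and $|e(z)|^2=K_{2,\mathbb D}(z)$, and put $f=\overline{e(z)}\,e+\overline{h(z)}\,h$. Then $f(z)=|e(z)|^2+|h(z)|^2=\|f\|_2^2>0$, and therefore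
\[
K_{2,\Omega}(z)\ge\frac{|f(z)|^2}{\|f\|_2^2}=K_{2,\mathbb D}(z)+|h(z)|^2 .
\]
So $\lim_{s\downarrow2}K_{s,\Omega}(z)<K_{2,\Omega}(z)$ whenever $h(z)\ne0$. Since $h\not\equiv0$ and $\Omega$ is connected, the zeros of $h$ form a discrete subset of $\Omega$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CX} Bo-Yong Chen and Yuanpu Xiong, \emph{Regularity of the $p$-Bergman kernel}, arXiv:2302.06877 (2023).

\bibitem{CZ} Chen and Zhang, survey on the $p$-Bergman theory.

\bibitem{Dem} Demailly, Ann. Sci. \'ENS 15 (1982).

\bibitem{Hor} H\"ormander, Acta Math. 113 (1965).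

\end{thebibliography}
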